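# Chromatic polynomials at a fixed point: how many values on $n$ vertices?

## Nonnegative integers $q$: at most $q^n+1$ values

Let $G=(V,E)$ be a finite simple graph. A **proper $q$-coloring** is a map $\varphi:V\to[q]$ that gives adjacent vertices different colors.

**Definition.** The **chromatic polynomial** $P_G(x)\in\mathbb Z[x]$ is the unique polynomial such that, for every positive integer $q$, $P_G(q)$ is the number of proper $q$-colorings of $G$.

It exists because of deletion–contraction. For an edge $e$, a proper coloring of $G-e$ gives the two ends of $e$ either different colors (a proper coloring of $G$) or equal colors (a proper coloring of $G/e$, where the ends are identified and parallel edges merged). Hence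
$$P_G(x)=P_{G-e}(x)-P_{G/e}(x),\tag{1}$$
and induction on the number of edges, starting from $x^n$ for the edgeless graph, gives a monic integer polynomial of degree $n=|V|$. For example $P_{K_n}(x)=x(x-1)\cdots(x-n+1)$. We write $(x)_m=x(x-1)\cdots(x-m+1)$, and $\log$ is the natural logarithm.

**Definition.** For a number $q$ and a positive integer $n$, the **evaluation spectrum** is
$$\mathsf S_n(q)=\{P_G(q):|V(G)|=n\},$$
where $G$ ranges over all graphs on $n$ vertices.

The question of this lecture is how fast $|\mathsf S_n(q)|$ grows with $n$ when $q$ is fixed. Call it **superexponential** if for every $C>1$ we have $|\mathsf S_n(q)|\ge C^n$ for all sufficiently large $n$.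

One case is immediate. If $q$ is a nonnegative integer, then $P_G(q)$ counts some of the $q^n$ maps $V\to[q]$ (and $P_G(0)=0$), so $\mathsf S_n(q)\subset\{0,1,\dots,q^n\}$ and
$$|\mathsf S_n(q)|\le q^n+1.\tag{2}$$
Since $q^n+1<(q+2)^n$, the spectrum is not superexponential.

What changes for other $q$? The value no longer counts maps into a set of size $q$, and this ceiling disappears. Take $q=-1$. By Stanley's theorem $|P_G(-1)|$ is the number of acyclic orientations of $G$. This is at most $|P_{K_n}(-1)|=n!$. The sign of $P_G(-1)$ is $(-1)^n$ (see the section on upper bounds), so $|\mathsf S_n(-1)|\le n!$, and this bound is superexponential.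

By hand, at $q=-1$:

* $n=2$: the values are $1$ (no edge) and $2$ (one edge).
* $n=3$: the polynomials $x^3$, $x^2(x-1)$, $x(x-1)^2$, $x(x-1)(x-2)$ give $-1,-2,-4,-6$.
* $n=4$: there are $11$ graphs. The forests give $1,2,4,8$. A triangle plus an isolated vertex gives $6$, a triangle with a pendant edge gives $12$, the $4$-cycle, with polynomial $(x-1)^4+(x-1)$, gives $14$, $K_4$ minus an edge gives $18$, and $K_4$ gives $24$. So $|\mathsf S_4(-1)|=9$.

The paper of Rafael Miyazaki, Cosmin Pohoata and Michael Zheng, "Chromatic Polynomial Evaluation Spectra" (arXiv:2512.19600, 2025), is the source of the conjecture that $|\mathsf S_n(-1)|$ is superexponential. It is known that for every fixed real $q\notin\{0,1,2\}$ the growth is at least exponential. We shall prove the conjecture, and then much more: $|\mathsf S_n(q)|$ is superexponential for every complex $q$ outside $\mathbb Z_{\ge0}$.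

Two conventions. First, an identity between polynomials in $x$ that holds for all large integers $x$ holds identically; so we count $x$-colorings for large $x$ and then substitute any value. Second, an isolated vertex multiplies $P_G(q)$ by $q$, so
$$|\mathsf S_n(q)|\le|\mathsf S_{n+1}(q)|\qquad(q\ne0).\tag{3}$$

## Chordal graphs give at most $4^n$ values

The first thing to try is a family whose chromatic polynomial we can write down with many free parameters. Take a clique $Q$ on $m$ vertices and attach vertices $w_1,\dots,w_k$, where $w_i$ is joined to $d_i$ vertices of $Q$. Coloring $Q$ first gives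
$$P(x)=(x)_m\prod_{i=1}^k(x-d_i).$$
There are $(m+1)^k$ sequences $(d_1,\dots,d_k)$, and with $m,k\approx n/2$ this is superexponential. But the product does not see the order of the $d_i$. Only the multiset matters, and there are $\binom{m+k}{k}\le 2^{m+k}$ of those.

The same happens for all chordal graphs, that is, graphs whose vertices can be ordered so that the earlier neighbors of each vertex form a clique. If the $i$-th vertex has $d_i$ earlier neighbors, then coloring in this order gives $P_G(x)=\prod_i(x-d_i)$ with $0\le d_i\le n-1$. There are $\binom{2n-1}{n}\le4^n$ multisets of this kind. So chordal graphs never give more than $4^n$ values, at any $q$. The loss comes from one place: numbers commute, so the order of the factors is lost.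

Matrices do not commute in general. We therefore want a graph built along a path in which some information, a *state*, is passed from one step to the next. The smallest useful state is one bit: do two given vertices have equal or different colors?

## A chain that remembers order, and the case $q=-1$

**Theorem 1.** *If $m,k\ge1$ and $n=m+2k+2$, then $|\mathsf S_n(-1)|\ge(\lfloor\sqrt m\rfloor-1)^{k/2}$. Consequently $|\mathsf S_n(-1)|\ge n^{(1/16-o(1))n}$, and $|\mathsf S_n(-1)|$ is superexponential.*

**Step 1: the graphs.** The purpose is to make the parameters $d_i$ act one after another on a two-valued state. Let $d_1,\dots,d_k\in\{0,\dots,m\}$. The graph $H$ has vertex set $Q\cup\{r,v_0,\dots,v_k,w_1,\dots,w_k\}$, where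

* $Q$ is a clique on $m$ vertices with a fixed ordering;
* $r$ and all $v_i$ are adjacent to all of $Q$;
* $v_{i-1}v_i$ is an edge for $1\le i\le k$;
* $w_i$ is adjacent to $r$, to $v_i$, and to the first $d_i$ vertices of $Q$.

There are no other edges; in particular $r$ is adjacent to no $v_i$. Let $G=H+rv_k$, which has $m+2k+2=n$ vertices. Let $G'$ be $H$ with $r$ and $v_k$ identified and parallel edges merged; it has $n-1$ vertices. So proper colorings of $G$ and of $G'$ are the proper colorings of $H$ in which $r,v_k$ have different and equal colors, respectively.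

**Step 2: the recursion.** We compute both polynomials by walking along the path $v_0,v_1,\dots,v_k$. Let $x$ be a large integer and $y=x-m$. After $Q$ is colored, $r$ and the $v_i$ use only the $y$ colors not on $Q$. Suppose $Q$, $r$ and $v_i$ are properly colored. Let $A_i$ (resp. $B_i$) be the number of proper extensions to $v_0,\dots,v_{i-1},w_1,\dots,w_i$ when $r$ and $v_i$ have different (resp. equal) colors. By symmetry these numbers do not depend on the chosen colors, and $A_0=B_0=1$.

If $c(r)\ne c(v_i)$, then $v_{i-1}$ either has the color of $r$ (one way, then $B_{i-1}$ extensions) or avoids both colors ($y-2$ ways, then $A_{i-1}$ extensions each), and $w_i$ has $x-d_i-2$ choices. If $c(r)=c(v_i)$, then $v_{i-1}$ has $y-1$ choices, all different from $c(r)$, and $w_i$ has $x-d_i-1$ choices. Hence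
$$A_i=(x-d_i-2)\bigl(B_{i-1}+(y-2)A_{i-1}\bigr),\qquad B_i=(x-d_i-1)(y-1)A_{i-1},\tag{4}$$
$$P_G(x)=(x)_m\,y(y-1)A_k,\qquad P_{G'}(x)=(x)_m\,y\,B_k.\tag{5}$$

**Step 3: substitution of $x=-1$.** Put $M=m+1$ and $e_i=d_i+2\in\{2,\dots,m+2\}$. Then $y=-M$, $x-d_i-2=-(e_i+1)$ and $x-d_i-1=-e_i$, so (4) becomes
$$A_i=-(e_i+1)\bigl(B_{i-1}-(M+2)A_{i-1}\bigr),\qquad B_i=e_i(M+1)A_{i-1}.$$

Let us see that order now matters. For $k=2$ we get $A_1=(e_1+1)(M+1)$, $B_1=e_1(M+1)$ and
$$A_2=(e_2+1)(M+1)\bigl[(M+1)(e_1+1)+1\bigr].$$
With $m=1$, so $M=2$ and $n=7$, the order $(e_1,e_2)=(2,3)$ gives $A_2=4\cdot3\cdot10=120$, and $(3,2)$ gives $A_2=3\cdot3\cdot13=117$. Since $(x)_m\,y(y-1)=(-1)(-2)(-3)=-6$, the values of $P_G(-1)$ are $-720$ and $-702$.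

It is not clear how to recover the whole sequence $(e_i)$ from $A_k$ alone. The ratio $B_k/A_k$ is easier to handle, because it satisfies a recursion in one variable. Put $t_i=B_i/A_i$, so $t_0=1$; dividing the two formulas,
$$t_i=\frac{e_i}{e_i+1}\cdot\frac{M+1}{M+2-t_{i-1}}.\tag{6}$$

**Step 4: the ratios stay in $(0,1]$.** We must check that (6) makes sense, and locate $t_i$. We show by induction that $A_i\ne0$ and $t_i\in(0,1]$. This holds for $i=0$. If it holds for $i-1$, then $B_{i-1}-(M+2)A_{i-1}=A_{i-1}(t_{i-1}-M-2)\ne0$, so $A_i\neq0$. Also $\frac{M+1}{M+2-t_{i-1}}\in\bigl(\frac{M+1}{M+2},1\bigr]$. Therefore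
$$t_i\in I_{e_i},\qquad I_e:=\Bigl(\frac e{e+1}\cdot\frac{M+1}{M+2},\ \frac e{e+1}\Bigr],\tag{7}$$
and $I_e\subset(0,1]$.

**Step 5: the intervals are disjoint for small $e$.** The purpose is that $t_i$ should reveal $e_i$. The interval $I_e$ contains its right end and $I_{e+1}$ does not contain its left end, so they are disjoint, with $I_e$ to the left, as soon as
$$\frac e{e+1}\le\frac{e+1}{e+2}\cdot\frac{M+1}{M+2},\quad\text{i.e.}\quad (e^2+2e)(M+2)\le(e^2+2e+1)(M+1).$$
Subtracting $(e^2+2e)(M+1)$ from both sides turns this into $e^2+2e\le M+1$, i.e. $(e+1)^2\le M+2=m+3$. Let $E=\lfloor\sqrt m\rfloor$. If $E<2$, then $E=1$ and the claimed bound is $0$, which is trivial. Otherwise, for $2\le e\le E-1$ we have $(e+1)^2\le E^2\le m$. So consecutive intervals among $I_2,\dots,I_E$ are disjoint. Since their right ends increase, each $I_{e+1}$ lies to the right of the right ends of $I_2,\dots,I_e$, and $I_2,\dots,I_E$ are pairwise disjoint.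

**Step 6: decoding.** Restrict to $e_i\in\{2,\dots,E\}$; this corresponds to $d_i\in\{0,\dots,E-2\}$, which is allowed. Given $t_k$, the index of the interval that contains it is $e_k$. With $e_k$ known, the right side of (6) is an injective function of $t_{k-1}\in(0,1]$, so $t_{k-1}$ is determined; the interval that contains it gives $e_{k-1}$; and so on down to $e_1$. Hence the $(E-1)^k$ sequences give distinct values of $t_k$.

**Step 7: from ratios to values.** By (5),
$$\frac{P_{G'}(-1)}{P_G(-1)}=\frac{B_k}{(y-1)A_k}=-\frac{t_k}{M+1},$$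
where $(-1)_m$, $y$, $y-1$ and $A_k$ are nonzero. Different sequences give different ratios, hence different pairs $(P_G(-1),P_{G'}(-1))\in\mathsf S_n(-1)\times\mathsf S_{n-1}(-1)$. With (3),
$$(E-1)^k\le|\mathsf S_n(-1)|\,|\mathsf S_{n-1}(-1)|\le|\mathsf S_n(-1)|^2,$$
which is the first claim.

**Step 8: choice of $m$ and $k$.** For large $n$ take $k=\lfloor n/4\rfloor$ and $m=n-2k-2\ge n/2-2$. Then
$$\log|\mathsf S_n(-1)|\ge\Bigl(\frac n8-\frac12\Bigr)\log\Bigl(\sqrt{n/2-2}-2\Bigr)=\frac n{16}\log n-O(n).$$
This is $n^{(1/16-o(1))n}$, which exceeds $C^n$ for every constant $C$ and all large $n$. $\blacksquare$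

## What general $q$ takes away, and the sharp statement

Two things are now unsatisfactory. First, the proof uses the order of the real line: Step 4 keeps $t_i$ in $(0,1]$ and Step 5 compares intervals, and both rest on the signs that occur at $q=-1$. For complex $q$ there are no such intervals. Second, even at $q=-1$ the exponent is $1/16$, while the upper bound $n!$ would allow $1$. The loss is a product of three factors. There are only $n/4$ parameters (factor $\frac14$), each takes about $\sqrt n$ values (factor $\frac12$), and we pass from pairs to values (factor $\frac12$).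

The following theorem removes both defects.

**Theorem 2.**

*(a) For every complex $q\notin\{0,1,2,\dots\}$,*
$$\log|\mathsf S_n(q)|\ \ge\ n\log n-n\log\log n-O_q(n).$$

*(b) If $q$ is algebraic of degree $D$, then $\log|\mathsf S_n(q)|\le D\,n\log n+O_q(n)$. In particular $\log|\mathsf S_n(q)|\sim n\log n$ for every rational $q\notin\mathbb Z_{\ge0}$, and*
$$n\log n-n\log\log n-O(n)\le\log|\mathsf S_n(-1)|\le\log n!=n\log n-n+O(\log n).$$

*(c) $|\mathsf S_n(q)|$ is superexponential if and only if $q\notin\mathbb Z_{\ge0}$.*

Part (c) needs nothing beyond (a) and (2). If $q\in\mathbb Z_{\ge0}$ then (2) excludes superexponential growth; if not, (a) gives it.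

## Upper bounds from algebraic integers

Here we prove (b), assuming (a) for the consequences.

**Step 1: the size of $P_G(z)$.** We show that $K_n$ is extremal. Put $\tilde P_G(t)=(-1)^nP_G(-t)$. By (1), and since $G/e$ has $n-1$ vertices,
$$\tilde P_G(t)=\tilde P_{G-e}(t)+\tilde P_{G/e}(t).\tag{8}$$
For the edgeless graph $\tilde P_G(t)=t^n$. So by induction on the number of edges $\tilde P_G$ has nonnegative coefficients; in other words, the coefficients of $P_G$ alternate in sign. In particular $(-1)^nP_G(-1)=\tilde P_G(1)\ge1$, because $\tilde P_G$ has leading coefficient $1$. Thus $P_G(-1)$ has sign $(-1)^n$ for every $G$ on $n$ vertices, as used in the first section.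

The alternation gives $|P_G(z)|\le\tilde P_G(|z|)$ for every complex $z$. By (8), for $t\ge0$ adding an edge does not decrease $\tilde P_G(t)$, so the maximum over graphs on $n$ vertices is at $K_n$:
$$|P_G(z)|\le\prod_{i=0}^{n-1}(|z|+i)\le(|z|+n)^n.\tag{9}$$

**Step 2: clearing denominators.** We want algebraic integers, because few of them fit in a bounded region. Let $a>0$ be the leading coefficient of the primitive integral minimal polynomial of $q$. Then $aq$ is an algebraic integer. Writing $P_G(x)=\sum_jc_jx^j$ with $c_j\in\mathbb Z$, we see that $a^nP_G(q)=\sum_jc_ja^{n-j}(aq)^j$ is an algebraic integer in $K=\mathbb Q(q)$. Its conjugates are $a^nP_G(q')$ for the conjugates $q'$ of $q$, so by (9) their moduli are at most $R:=a^n(q^*+n)^n$, where $q^*$ is the largest modulus of a conjugate of $q$.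

**Step 3: counting.** Embed $K$ in $\mathbb R^D$ by its real embeddings and by the real and imaginary parts of one embedding from each pair of complex conjugate ones. The numbers $a^nP_G(q)$ land in $[-R,R]^D$. The interval $[-R,R]$ is covered by $\lfloor4R\rfloor+1$ half-open intervals of length $\frac12$, so $[-R,R]^D$ is covered by at most $(4R+1)^D$ half-open cubes of side $\frac12$. If two algebraic integers of $K$ lie in one cube, each conjugate of their difference has modulus $<1$: less than $\frac12$ at a real embedding and less than $\sqrt{1/4+1/4}$ at a complex one. So the norm of the difference is an integer of modulus $<1$, hence $0$, and the two numbers are equal. Therefore $|\mathsf S_n(q)|\le(4R+1)^D$. As $R\ge1$,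
$$\log|\mathsf S_n(q)|\le D\bigl(\log5+n\log a+n\log(q^*+n)\bigr)=D\,n\log n+O_q(n).$$

**Step 4: the consequences.** For rational $q\notin\mathbb Z_{\ge0}$ we have $D=1$, and (a) gives the matching lower bound, so $\log|\mathsf S_n(q)|\sim n\log n$. For $q=-1$ the upper bound is $|\mathsf S_n(-1)|\le n!$, with Stirling's formula, and the lower bound is (a). $\blacksquare$

It remains to prove (a).

## Numerals written in a chromatic polynomial

We look for a sum with many independent terms that can be read like a numeral: place values times digits.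

*Place values.* Suppose a vertex $z$ sees all of a clique $Q$ except a subset $A=\{a_0,a_1,\dots\}$, so its color is that of some $a_i$ or a color not on $Q$. Attach a new vertex $u$ to $z$ and to a set $S\subset Q$ with $|S|=s$. Then $u$ has $x-s$ choices if $c(z)$ is a color of $S$, and $x-s-1$ choices otherwise. Using several such $u$ with decreasing sets $S$, the state $c(z)=a_i$ can be given the weight $(x-s)^{\mu}(x-s-1)^{L-\mu}$ with an exponent $\mu$ that depends on $i$. The chromatic polynomial is a sum over states, so it is a sum of place values in the "base" $\alpha=x-s$. To get $L+1$ places we pay $L$ vertices.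

*Digits.* To reach $n\log n$ we need about $n$ places with digits from an alphabet of size nearly $n$. The $L\approx n$ vertices for the places use up nearly everything, so the digits must cost only $o(n)$ vertices. This can be done with two vertices $z_1,z_2$ in place of one. A state is then a pair $(a_i,b_j)$ with $0\le i,j<N$, so there are $N^2\approx n$ places. A vertex $w$ attached to $z_1,z_2$ and a set $T\subset Q$ holds a whole subset of $B=\{b_0,\dots,b_{N-1}\}$, i.e. $N$ bits. So about $N\log n$ such vertices can hold $N^2\log n$ bits.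

*Reading the numeral.* Compare sizes first, at $q=-1$. The ratio of consecutive place values is $r=|{-1}-s|/|{-2}-s|=(s+1)/(s+2)\ge\frac12$. To argue that the first differing digit decides, we need the smallest gap between digits to exceed the largest gap times $r+r^2+\cdots$. Once at least two places follow, $r+r^2\ge\frac34$. With three or more real digits the largest gap is at least twice the smallest, so the comparison fails. Absolute values are the wrong tool.

Divisibility works. Suppose $\alpha$ is divisible by a prime $p$ exactly once, and $\alpha-1$ and all differences of digits are prime to $p$. Then the first place where two numerals differ shows up as the exact power of $p$ in their difference, and no estimate is needed. The alphabet can have on the order of $p$ digits, which suggests $p$ a little smaller than $n$. This is also available for $q\ne-1$, provided that $q$ can be viewed as a $p$-adic integer.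

**Recall.** $\mathbb Z_p$ is the ring of $p$-adic integers, $\mathbb Q_p$ its field of fractions, and $v$ the valuation with $v(p)=1$; for a nonzero integer $a$, $v(a)$ is the exponent of $p$ in $a$. We have $v(ab)=v(a)+v(b)$ and $v(a+b)\ge\min(v(a),v(b))$, with equality if $v(a)\ne v(b)$. A unit of $\mathbb Z_p$ is an element with $v=0$, i.e. one that is nonzero mod $p$. Hensel's lemma: if $f\in\mathbb Z_p[X]$, $f(a)\equiv0$ and $f'(a)\not\equiv0\pmod p$, then $f$ has a root $\xi\in\mathbb Z_p$ with $\xi\equiv a\pmod p$. For example, $3^2\equiv2\pmod7$ and $2\cdot3\not\equiv0$, so $X^2-2$ has a root in $\mathbb Z_7$.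

## Moving $q$ into $\mathbb Z_p$ with $p$ near a prescribed size

**Step 1: transcendental $q$.** This case reduces to $q=-1$. If two chromatic polynomials differ at $-1$, their difference is a nonzero integer polynomial, which cannot vanish at a transcendental $q$. So $|\mathsf S_n(q)|\ge|\mathsf S_n(-1)|$, and it suffices to prove (a) for algebraic $q\notin\mathbb Z_{\ge0}$. Fix such a $q$, and let $f\in\mathbb Z[X]$ be its primitive minimal polynomial.

**Step 2: a suitable prime.** We claim: for all sufficiently large $y$ there is a prime $p\in(y/2,y]$, not dividing the leading coefficient or the discriminant of $f$, such that $f$ has a root mod $p$. If $\deg f=1$, every prime not dividing the leading coefficient will do. If $\deg f\ge2$, use Chebotarev's density theorem. For $p$ not dividing the leading coefficient or the discriminant, $f$ has a root mod $p$ exactly when the Frobenius elements at $p$, permuting the roots of $f$, fix a root. The set of elements of the Galois group of $f$ that fix some root is a union of conjugacy classes and contains the identity. So the set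 of these $p$ has natural density $\delta>0$ among the primes. (For $X^2+1$ these are the $p\equiv1$ mod $4$, and $\delta=\frac12$.) In both cases, with $\delta=1$ when $\deg f=1$, the number of such primes up to $y$ is $(\delta+o(1))\,y/\log y$, so the number in $(y/2,y]$ is $(\frac\delta2+o(1))\,y/\log y$, which is positive for large $y$.

**Step 3: the embedding.** Let $p$ be such a prime. Because $p$ divides neither the leading coefficient nor the discriminant, $f$ mod $p$ has no multiple root. So the root mod $p$ is simple, and Hensel's lemma gives a root $\xi\in\mathbb Z_p$ of $f$. As $f$ is irreducible over $\mathbb Q$, $q\mapsto\xi$ defines a field embedding $\mathbb Q(q)\to\mathbb Q_p$, and it takes $P_G(q)$ to $P_G(\xi)$. Embeddings are injective, so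
$$|\mathsf S_n(q)|=\bigl|\{P_G(\xi):|V(G)|=n\}\bigr|.\tag{10}$$
Moreover $\xi\notin\mathbb Z_{\ge0}$: if $\xi$ were such an integer, the irreducible $f$ would be $\pm(X-\xi)$ and $q=\xi$ would be a nonnegative integer. From now on $p\ge11$, which holds for large $y$.

## A supply of digits modulo $p$

Each digit will be a product of $\ell$ factors, where the $k$-th factor is one of two numbers according to a bit. The ratio of the two numbers turns out to be $\beta(\beta-2)/(\beta-1)^2$, with $\beta$ at our disposal. We need few bits and many distinct products.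

**Lemma 3.** *Let $R=\{\beta(\beta-2)/(\beta-1)^2:\beta\in\mathbb F_p\setminus\{0,1,2\}\}\subset\mathbb F_p^*$. There are $\ell\le1+2\log_2p$ and $\rho_1,\dots,\rho_\ell\in R$ such that the products $\prod_k\rho_k^{\varepsilon_k}$, $\varepsilon\in\{0,1\}^\ell$, take at least $(p-3)/4$ distinct values.*

**Proof.** First, the size of $R$. We have $\beta(\beta-2)/(\beta-1)^2=1-(\beta-1)^{-2}$. As $\beta-1$ runs over $\mathbb F_p\setminus\{-1,0,1\}$, $(\beta-1)^{-2}$ runs over the nonzero squares other than $1$, of which there are $\frac{p-1}2-1$. So $|R|=(p-3)/2$, and $0\notin R$.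

Now build the products greedily. Let $\Pi_0=\{1\}$. Suppose $\Pi_k$ is the set of products of $\rho_1,\dots,\rho_k$ with exponents in $\{0,1\}$, and $|\Pi_k|<|R|/2$. For each pair $(a,b)\in\Pi_k^2$ there is at most one $\rho\in R$ with $a=\rho b$, so
$$\sum_{\rho\in R}|\Pi_k\cap\rho\Pi_k|\le|\Pi_k|^2.$$
Hence some $\rho_{k+1}\in R$ satisfies $|\Pi_k\cap\rho_{k+1}\Pi_k|\le|\Pi_k|^2/|R|<|\Pi_k|/2$. Put $\Pi_{k+1}=\Pi_k\cup\rho_{k+1}\Pi_k$; it is the set of products for $\rho_1,\dots,\rho_{k+1}$, and $|\Pi_{k+1}|=2|\Pi_k|-|\Pi_k\cap\rho_{k+1}\Pi_k|\ge\frac32|\Pi_k|$. Since $(3/2)^k\le|\Pi_k|<p$, the process stops after some number $\ell\le1+\log_{3/2}p\le1+2\log_2p$ of steps, and then $|\Pi_\ell|\ge|R|/2=(p-3)/4$. $\square$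

*Example.* For $p=11$ the nonzero squares other than $1$ are $3,4,5,9$, so $R=\{9,8,7,3\}$, of size $4=(11-3)/2$. Here $\ell=1$ is enough: with $\rho_1=9$ the products are $1$ and $9$, and $(p-3)/4=2$.

Fix $\rho_1,\dots,\rho_\ell$ as in Lemma 3. Choosing one $\varepsilon$ for each value, fix $\mathcal E\subset\{0,1\}^\ell$ with
$$|\mathcal E|\ge\frac{p-3}4\tag{11}$$
on which $\varepsilon\mapsto\prod_k\rho_k^{\varepsilon_k}\in\mathbb F_p^*$ is injective.

## The graphs $G_\varphi$

**Step 1: the integers $s$ and $h_k$.** These will be the sizes of neighborhoods in the clique, chosen so that the base is divisible by $p$ exactly once and the digits have the ratios $\rho_k$. Let $N\ge2$.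

* We choose an integer $s\in[N,N+2p)$ with $v(\xi-s)=1$. Take $s_0\in[N,N+p)$ with $s_0\equiv\xi\pmod p$. If $v(\xi-s_0)=1$, let $s=s_0$. Otherwise $v(\xi-s_0)\ge2$ (possibly infinite), and $s=s_0+p$ works, because $\xi-s=(\xi-s_0)-p$. Put $\alpha=\xi-s$. Then $v(\alpha)=1$ and $\alpha-1$ is a unit.
* For $1\le k\le\ell$ choose an integer $h_k\in[N+1,N+p]$ such that $\beta_k:=\xi-h_k$ satisfies $\beta_k\not\equiv0,1,2$ and $\beta_k(\beta_k-2)/(\beta_k-1)^2\equiv\rho_k\pmod p$. This is possible because $\rho_k\in R$ and $[N+1,N+p]$ contains every residue class.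

**Step 2: the definition.** The data to be stored is an arbitrary map $\varphi:\{0,\dots,N-1\}^2\to\mathcal E$, i.e. $N^2$ digits of $\ell$ bits. For $0\le i<N$ and $1\le k\le\ell$ put
$$Y_{i,k}=\{b_j:\varphi(i,j)_k=1\}.$$
The graph $G_\varphi$ consists of the following.

* A clique $Q=A\sqcup B\sqcup F$ with $A=\{a_0,\dots,a_{N-1}\}$, $B=\{b_0,\dots,b_{N-1}\}$, $|F|=N+2p$. Put $m=|Q|=3N+2p$.
* Adjacent vertices $z_1,z_2$, where $z_1$ is adjacent to all of $Q\setminus A$ and $z_2$ to all of $Q\setminus B$.
* For $1\le\tau\le N(N-1)$, a vertex $u_\tau$ adjacent to $z_1$ and to $S_\tau\subset Q$, where $S_\tau\cap(A\cup B)=\{a_i:Ni\ge\tau\}$ and $|S_\tau|=s$.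
* For $1\le\tau\le N-1$, a vertex $u'_\tau$ adjacent to $z_2$ and to $S'_\tau\subset Q$, where $S'_\tau\cap(A\cup B)=\{b_j:j\ge\tau\}$ and $|S'_\tau|=s$.
* For $0\le i<N$, $1\le k\le\ell$, a vertex $w_{i,k}$ adjacent to $z_1,z_2$ and to $T_{i,k}\subset Q$, where $T_{i,k}\cap(A\cup B)=\{a_i\}\cup Y_{i,k}$ and $|T_{i,k}|=h_k$.
* For the same $(i,k)$, a vertex $w^*_{i,k}$ adjacent to $z_2$ and to $T^*_{i,k}\subset Q$, where $T^*_{i,k}\cap(A\cup B)=B\setminus Y_{i,k}$ and $|T^*_{i,k}|=h_k+1$.

The sets are padded to the prescribed sizes by arbitrary elements of $F$. This is possible: the prescribed parts have at most $N\le s$ elements for $S_\tau,S'_\tau$, at most $N+1\le h_k$ for $T_{i,k}$ and at most $N\le h_k+1$ for $T^*_{i,k}$, and all prescribed sizes are at most $N+2p=|F|$. There are no other edges, so the vertices $u_\tau,u'_\tau,w_{i,k},w^*_{i,k}$ form an independent set. The number of vertices is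
$$n_0=3N+2p+2+(N^2-1)+2N\ell.\tag{12}$$

**Why the vertices $w^*_{i,k}$ are there.** With the $w_{i,k}$ alone, in a state $(a_i,b_j)$ a vertex $w_{i',k}$ with $i'\ne i$ has $x-h_k-1$ choices if $b_j\in Y_{i',k}$ and $x-h_k-2$ if not. So the coefficient of the place $(i,j)$ would depend on the whole column $\varphi(\cdot,j)$. If $\varphi,\varphi'$ first differ at $(i,j)$ with $i>0$, the coefficient of the earlier place $(0,j)$ might already have changed, and the argument of the first differing place breaks down. The partner $w^*_{i,k}$ sees the complement $B\setminus Y_{i,k}$ and restores the balance exactly when $c(z_1)\ne a_i$. This is the middle row of the table below.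

## The chromatic polynomial of $G_\varphi$

Let $x$ be a large integer. Color $Q$ in $(x)_m$ ways and name each color used on $Q$ by its vertex; call every other color "out". Let $c_1=c(z_1)$ and $c_2=c(z_2)$. Then $c_1\in A\cup\{\text{out}\}$, $c_2\in B\cup\{\text{out}\}$ and $c_1\ne c_2$. Given $c_1$ and $c_2$, the remaining vertices are colored independently. We write $[\,\cdot\,]$ for $1$ if the condition holds and $0$ if not.

**Step 1: place values from $u_\tau,u'_\tau$.** The vertex $u_\tau$ has $x-s-[c_1\notin S_\tau]$ choices. If $c_1=a_i$, then $c_1\in S_\tau$ exactly for $1\le\tau\le Ni$. So the $u_\tau$ together contribute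
$$(x-s)^{Ni}(x-s-1)^{N(N-1)-Ni}\ \text{ if }c_1=a_i,\qquad(x-s-1)^{N(N-1)}\ \text{ if }c_1\text{ is out.}$$
In the same way the $u'_\tau$ contribute
$$(x-s)^{j}(x-s-1)^{N-1-j}\ \text{ if }c_2=b_j,\qquad(x-s-1)^{N-1}\ \text{ if }c_2\text{ is out.}$$
In the state $(a_i,b_j)$ the product is $(x-s)^{\mu}(x-s-1)^{N^2-1-\mu}$ with $\mu=Ni+j$.

**Step 2: digits from the pairs $w_{i,k},w^*_{i,k}$.** Write $\beta=x-h_k$, $Y=Y_{i,k}$ and $\delta=[c_1\ne a_i]$. Since $c_1\ne c_2$, the vertex $w_{i,k}$ has $x-h_k-[c_1\notin T_{i,k}]-[c_2\notin T_{i,k}]=\beta-\delta-[c_2\notin T_{i,k}]$ choices, and $c_2\in T_{i,k}$ means $c_2\in Y$. The vertex $w^*_{i,k}$ has $\beta-1-[c_2\notin T^*_{i,k}]$ choices, and $c_2\in T^*_{i,k}$ means $c_2\in B\setminus Y$. The products are: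

| | $c_2\in Y$ | $c_2\in B\setminus Y$ | $c_2$ out |
|---|---|---|---|
| general $\delta$ | $(\beta-\delta)(\beta-2)$ | $(\beta-1-\delta)(\beta-1)$ | $(\beta-1-\delta)(\beta-2)$ |
| $\delta=1$ ($c_1\ne a_i$) | $(\beta-1)(\beta-2)$ | $(\beta-2)(\beta-1)$ | $(\beta-2)^2$ |
| $\delta=0$ ($c_1=a_i$) | $\beta(\beta-2)$ | $(\beta-1)^2$ | $(\beta-1)(\beta-2)$ |

So the contribution of the pair depends on $Y_{i,k}$ only if $c_1=a_i$ and $c_2=b_j\in B$. In that case it depends only on whether $b_j\in Y_{i,k}$, i.e. on $\varphi(i,j)_k$.

**Step 3: summing over the states.** The states with an out color do not see $\varphi$. With $\beta$ standing for $x-h_k$ in the $k$-th factor, their contributions, including the number of choices of the out colors, are as follows: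

* $(a_i,\text{out})$: $(x-m)(x-s)^{Ni}(x-s-1)^{N^2-1-Ni}\prod_k(\beta-1)(\beta-2)\cdot(\beta-2)^{2(N-1)}$;
* $(\text{out},b_j)$: $(x-m)(x-s)^{j}(x-s-1)^{N^2-1-j}\prod_k\bigl((\beta-1)(\beta-2)\bigr)^{N}$;
* $(\text{out},\text{out})$: $(x-m)(x-m-1)(x-s-1)^{N^2-1}\prod_k(\beta-2)^{2N}$.

In a state $(a_i,b_j)$ the pairs with index $i'\ne i$ give $\prod_k\bigl((\beta-1)(\beta-2)\bigr)^{N-1}$, and those with index $i$ give $\beta(\beta-2)$ or $(\beta-1)^2$ for each $k$ according to the bit $\varphi(i,j)_k$. Now substitute $x=\xi$:
$$P_{G_\varphi}(\xi)=(\xi)_m\Bigl[Z_0+\kappa\sum_{i,j=0}^{N-1}\alpha^{Ni+j}(\alpha-1)^{N^2-1-(Ni+j)}\,c_{\varphi(i,j)}\Bigr].\tag{13}$$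
Here $Z_0$ is the sum over the states with at least one out color and does not depend on $\varphi$. The factor $\kappa=\prod_k\bigl((\beta_k-1)(\beta_k-2)\bigr)^{N-1}$ is a unit of $\mathbb Z_p$, since $\beta_k\not\equiv1,2$. For $\varepsilon\in\{0,1\}^\ell$,
$$c_\varepsilon=\prod_{k:\varepsilon_k=1}\beta_k(\beta_k-2)\prod_{k:\varepsilon_k=0}(\beta_k-1)^2\equiv\prod_k(\beta_k-1)^2\cdot\prod_k\rho_k^{\varepsilon_k}\pmod p.$$
Because $\beta_k\not\equiv1$ and by the choice of $\mathcal E$,
$$c_\varepsilon\not\equiv c_{\varepsilon'}\pmod p\quad\text{for distinct }\varepsilon,\varepsilon'\in\mathcal E.\tag{14}$$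

## Reading $\varphi$ from one value

**Step 1: injectivity.** We show that $\varphi\ne\varphi'$ implies $P_{G_\varphi}(\xi)\ne P_{G_{\varphi'}}(\xi)$. The map $(i,j)\mapsto Ni+j$ is a bijection onto $\{0,\dots,N^2-1\}$. Let $\mu=Ni+j$ be minimal with $\varphi(i,j)\ne\varphi'(i,j)$. In the difference of the two sums in (13):

* the terms of index $<\mu$ cancel exactly;
* the term of index $\mu$ has valuation exactly $\mu$, because $v(\alpha)=1$, $\alpha-1$ is a unit, and $c_{\varphi(i,j)}-c_{\varphi'(i,j)}$ is a unit by (14);
* the later terms have valuation at least $\mu+1$.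

So the difference has valuation $\mu$ and is nonzero. Also $\kappa\ne0$, and $(\xi)_m\ne0$ because $\xi\notin\mathbb Z_{\ge0}$. Hence the two values differ. This is where the hypothesis $q\notin\mathbb Z_{\ge0}$ enters. With (10) and (11),
$$|\mathsf S_{n_0}(q)|\ge|\mathcal E|^{N^2}\ge\Bigl(\frac{p-3}4\Bigr)^{N^2}.\tag{15}$$

*A numerical instance.* Take $q=\xi=-1$, $p=11$, $N=2$, $\ell=1$, $\rho_1=9$, $\mathcal E=\{0,1\}$. Then $s=10$, $\alpha=-11$, $\alpha-1=-12$. The choice $h_1=7\in[3,13]$ gives $\beta_1=-8\equiv3$, and indeed $3\cdot1/2^2\equiv9\pmod{11}$. The digits are $c_0=(-9)^2=81\equiv4$ and $c_1=(-8)(-10)=80\equiv3$. The sum in (13) is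
$$-\bigl(1728\,c_{\varphi(0,0)}+1584\,c_{\varphi(0,1)}+1452\,c_{\varphi(1,0)}+1331\,c_{\varphi(1,1)}\bigr),$$
with weights $12^3,\ 11\cdot12^2,\ 11^2\cdot12,\ 11^3$. Since $1728\equiv1\pmod{11}$ and the other weights are divisible by $11$, the sum mod $11$ is $-4$ or $-3$ and reveals $\varphi(0,0)$. Subtract that term, divide by $11$ and continue. The $16$ maps $\varphi$ give $16$ graphs on $n_0=6+22+2+3+4=37$ vertices with $16$ different values at $-1$.

**Step 2: choice of $p$ and $N$.** We balance the number of places, $N^2$, against the $2p$ clique vertices that a large alphabet costs. For large $n$ let $y=n/\log n$, take $p\in(y/2,y]$ as in the choice of a suitable prime above, and let $N=\bigl\lfloor\sqrt{n-3n/\log n}\bigr\rfloor$. By Lemma 3, $\ell=O(\log n)$, so (12) gives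
$$n_0\le n-\frac{3n}{\log n}+\frac{2n}{\log n}+O(\sqrt n\log n)\le n$$
for large $n$, because $\sqrt n\log n=o(n/\log n)$. Since $q\ne0$, (3) gives $|\mathsf S_n(q)|\ge|\mathsf S_{n_0}(q)|$.

**Step 3: the bound.** We have $N^2\ge n-3n/\log n-O(\sqrt n)=n-O(n/\log n)$. As $p>\frac{n}{2\log n}$, also $\log\frac{p-3}4\ge\log n-\log\log n-O(1)$. So (15) yields
$$\log|\mathsf S_n(q)|\ge\Bigl(n-O\bigl(\tfrac n{\log n}\bigr)\Bigr)\bigl(\log n-\log\log n-O(1)\bigr)=n\log n-n\log\log n-O(n).$$
The implied constants depend on $q$ only through how large $n$ must be for the prime $p$ to exist, so the error is $O_q(n)$ for all $n$. This proves (a) for algebraic $q\notin\mathbb Z_{\ge0}$, in particular for $q=-1$, and hence also for transcendental $q$. With it, parts (b) and (c) of Theorem 2 are complete. $\blacksquare$
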